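# Full-support random utility models are exactly cross-nested logits

## 1. One logit nest for each ranking

Let $X$ be a finite set with $n$ elements and let $\mathcal L$ be the set of strict linear orders on $X$. We write an order as a string, best element first. For $\succ\,\in\mathcal L$ let
$$r_\succ(x)=|\{y\in X: y\succ x\}|\in\{0,1,\dots,n-1\}$$
be the rank of $x$, so the best element has rank $0$. Fix $\lambda\in(0,1]$ and a probability distribution $\nu$ on $\mathcal L$ with all entries positive. For a nonempty $A\subseteq X$ and $x\in A$ put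
$$T_\succ(A)=\Big(\sum_{y\in A}e^{-r_\succ(y)/\sqrt\lambda}\Big)^{\lambda},\qquad c_\succ(x,A)=\frac{e^{-r_\succ(x)/\sqrt\lambda}}{\sum_{y\in A}e^{-r_\succ(y)/\sqrt\lambda}},$$
$$F_\lambda(\nu)(x,A)=\frac{\sum_\succ\nu(\succ)\,T_\succ(A)\,c_\succ(x,A)}{\sum_\succ\nu(\succ)\,T_\succ(A)}.\tag{1}$$

Read (1) as a two-stage procedure. Facing the menu $A$, first draw a ranking $\succ$ with probability proportional to $\nu(\succ)T_\succ(A)$. Then choose from $A$ by the logit rule $c_\succ(\cdot,A)$, which favors elements that $\succ$ ranks high. When $\lambda$ is small, consecutive ranks differ by a factor $e^{-1/\sqrt\lambda}$, so $c_\succ(\cdot,A)$ is almost concentrated on the $\succ$-best element of $A$. At the same time the outer exponent $\lambda$ pushes $T_\succ(A)$ toward $1$, so $\succ$ is drawn almost according to $\nu$.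

The construction serves one purpose. The functions $F_\lambda(\nu)$ are, by design, cross-nested logits with parameter $\lambda$, a parametric family used in discrete choice. For small $\lambda$ they lie close to the random utility model in which a ranking is drawn from $\nu$ and its best available element is chosen. We shall show that every random utility model with full support is *exactly* equal to $F_\lambda(\nu)$, for a suitable $\nu$, once $\lambda$ is small.

**Two alternatives, by hand.** Let $X=\{a,b\}$, $\theta=\nu(ab)$ and $\varepsilon=e^{-1/\sqrt\lambda}$. Both orders have $T_\succ(X)=(1+\varepsilon)^\lambda$, and this factor cancels. Moreover $c_{ab}(a,X)=1/(1+\varepsilon)$ and $c_{ba}(a,X)=\varepsilon/(1+\varepsilon)$. Hence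
$$F_\lambda(\nu)(a,X)=\frac{\theta+(1-\theta)\varepsilon}{1+\varepsilon}.$$
Suppose we want this to equal a given number $\pi\in(0,1)$. The choice $\theta=\pi$ gives $\pi$ only if $\pi=\tfrac12$. Solving for $\theta$ instead gives
$$\theta=\frac{(1+\varepsilon)\pi-\varepsilon}{1-\varepsilon},$$
which lies in $(0,1)$ exactly when $\varepsilon/(1+\varepsilon)<\pi<1/(1+\varepsilon)$. So every $\pi\in(0,1)$ is attained once $\lambda$ is small enough, by a slightly corrected $\theta$, and how small $\lambda$ must be depends on how close $\pi$ is to $0$ or $1$. The general proof has the same shape, with a fixed-point theorem in place of solving for $\theta$.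

## 2. Random utility, cross-nested logit, and the statement to prove

Let $\mathcal A$ be the collection of all nonempty subsets (menus) of $X$.

**Definition (stochastic choice function).** A stochastic choice function $p$ assigns to each $A\in\mathcal A$ and $x\in A$ a number $p(x,A)>0$, with $\sum_{x\in A}p(x,A)=1$ for every $A$. We regard $p$ as a vector in $\mathbb R^D$, where $D=\sum_{A}|A|=n2^{n-1}$, with the Euclidean topology.

**Definition (random utility model).** For a distribution $\mu$ on $\mathcal L$ let
$$(L\mu)(x,A)=\mu\big(\{\succ:\ x\succ y\text{ for all }y\in A\setminus\{x\}\}\big).$$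
A stochastic choice function $p$ is a random utility model (RUM) if $p=L\mu$ for some $\mu$. It has full support if $\mu$ can be chosen with $\mu(\succ)>0$ for every $\succ$.

The formula for $L\mu$ is linear in $\mu$, so $L$ extends to a linear map $\mathbb R^{\mathcal L}\to\mathbb R^D$. Let $\Delta\subset\mathbb R^{\mathcal L}$ be the simplex of distributions on $\mathcal L$.

**Example (three alternatives).** Let $X=\{x,y,z\}$ and $p=L\mu$. The element $y$ is best in $\{y,z\}$ but not best in $X$ exactly when $x\succ y\succ z$. So $\mu(xyz)=p(y,\{y,z\})-p(y,X)$: for $n=3$ the distribution $\mu$ is determined by $p$, and full support means that $p(y,\{y,z\})>p(y,X)$ for all $y\ne z$.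

**Example (four alternatives).** For $n=4$ uniqueness fails. The uniform distribution on $\{1234,\,2143\}$ and the uniform distribution on $\{1243,\,2134\}$ have the same image under $L$. In both cases, if $A\supseteq\{1,2\}$, each of $1,2$ is best with probability $\frac12$. If $A$ contains exactly one of $1,2$, that element is best. If $A=\{3,4\}$, each of $3,4$ is best with probability $\frac12$. So $L$ is not injective on $\Delta$, and the proof will have to choose among representations.

**Definition (cross-nested logit).** A stochastic choice function $p$ is an unrestricted cross-nested logit if there are an indexed list $X_1,\dots,X_K$ of subsets of $X$ (nests); for each $x$ a vector $(\alpha_x^k)_{k=1}^K\in\mathbb R_+^K$ with $\sum_k\alpha_x^k=1$ and with $x\notin X_k$ iff $\alpha^k_x=0$; a function $u:X\to\mathbb R_{++}$; and $\lambda>0$, common to all nests, such that for all $x\in A\in\mathcal A$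
$$p(x,A)=\sum_{k:\,x\in A\cap X_k}\frac{(\alpha^k_xu(x))^{1/\lambda}}{\sum_{y\in A\cap X_k}(\alpha^k_yu(y))^{1/\lambda}}\cdot\frac{\big(\sum_{y\in A\cap X_k}(\alpha^k_yu(y))^{1/\lambda}\big)^\lambda}{\sum_{l:\,A\cap X_l\ne\emptyset}\big(\sum_{z\in A\cap X_l}(\alpha^l_zu(z))^{1/\lambda}\big)^\lambda}.$$
It is a random utility cross-nested logit (RU-CNL) if it has such a representation with $\lambda\le1$.

In a list, $X_k=X_l$ with $k\neq l$ is allowed. Section 9 shows that this reading is the one consistent with the density result quoted below.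

**A shorter form.** The parameters enter only through the products $w^k_x=\alpha^k_xu(x)$. Given $\lambda\in(0,1]$ and vectors $w^1,\dots,w^K\in\mathbb R^X_+$ with $\sum_kw^k_x>0$ for every $x$, put
$$S_k(A)=\sum_{y\in A}(w_y^k)^{1/\lambda},\qquad q_k(x,A)=(w^k_x)^{1/\lambda}S_k(A)^{\lambda-1}\quad(:=0\text{ if }S_k(A)=0),$$
$$q=\sum_kq_k,\qquad G(A)=\sum_kS_k(A)^\lambda=\sum_{x\in A}q(x,A).$$
After canceling, the formula in the definition reads
$$p(x,A)=\frac{q(x,A)}{G(A)}.\tag{2}$$
Conversely, from vectors $w^k$ as above we recover a cross-nested logit by setting $u(x)=\sum_kw_x^k$, $\alpha_x^k=w_x^k/u(x)$, $X_k=\{x:w^k_x>0\}$ and dropping zero vectors. Write $\mathrm{CNL}(\lambda)$ for the set of all stochastic choice functions of the form (2) with parameter $\lambda$, for any $K$.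

The functions in Section 1 have this form. Index the nests by $\mathcal L$ and take $w^\succ_x=\nu(\succ)e^{-\sqrt\lambda\,r_\succ(x)}$. Then $(w_x^\succ)^{1/\lambda}=\nu(\succ)^{1/\lambda}e^{-r_\succ(x)/\sqrt\lambda}$, so $S_\succ(A)^\lambda=\nu(\succ)T_\succ(A)$ and $q_\succ(x,A)=\nu(\succ)T_\succ(A)c_\succ(x,A)$, and (2) becomes (1). All weights are positive, so all $n!$ nests equal $X$.

Because $\lambda\le1$, for $x\in A\subseteq B$ and each $k$ we have
$$S_k(A)^\lambda\le S_k(B)^\lambda,\qquad q_k(x,A)\ge q_k(x,B).\tag{3}$$
The first is clear. For the second, if $S_k(A)=0$ then $w_x^k=0$ and both sides vanish; otherwise $0<S_k(A)\le S_k(B)$ and the exponent $\lambda-1$ is at most $0$.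

**Example (two overlapping nests).** Let $X=\{1,2,3\}$, $\lambda=\frac12$, $u\equiv1$, with nests $\{1,2\}$ and $\{2,3\}$, and let $2$ belong half to each: $w^1=(1,\frac12,0)$, $w^2=(0,\frac12,1)$. Then $S_1(X)=S_2(X)=\frac54$ and $G(X)=\sqrt5$. Also $q(1,X)=q(3,X)=2/\sqrt5$ and $q(2,X)=2\cdot\frac14\cdot\frac2{\sqrt5}=1/\sqrt5$, so $p(\cdot,X)=(\frac25,\frac15,\frac25)$. On $\{1,2\}$ we get $S_1=\frac54$, $S_2=\frac14$, $G=\frac{\sqrt5+1}2$ and $q(1,\{1,2\})=\frac2{\sqrt5}$, so
$$p(1,\{1,2\})=\frac{4}{\sqrt5(\sqrt5+1)}=1-\frac1{\sqrt5},\qquad p(2,\{1,2\})=\frac1{\sqrt5}.$$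
The odds of $1$ against $2$ are $2$ in $X$ and $\sqrt5-1$ in $\{1,2\}$. By contrast, for $\lambda=1$ formula (2) reads $p(x,A)=u(x)/\sum_{y\in A}u(y)$, the Luce (multinomial logit) rule, whose odds do not depend on the menu.

**What is asked.** Three facts are given in the source. First, every RU-CNL is a RUM, so it satisfies at least the testable restrictions of random utility. Second, every stochastic choice function is an unrestricted cross-nested logit; all the content is therefore in the restriction $\lambda\le1$. Third (Fosgerau, McFadden and Bierlaire, 2013), for fixed $X$ the RU-CNLs are dense in the RUMs. Matthew Kovach and Gerelt Tserenjigmid, in "Behavioral Foundations of Nested Stochastic Choice and Nested Logit", arXiv:2112.07155 (2021), hypothesize that "random utility cross-nested logit may not have any testable restrictions beyond RUM." They do not state this precisely. We formalize it as an equality of classes on non-degenerate RUMs: is every full-support RUM an RU-CNL, exactly and not only in the limit? The answer is yes.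

**Theorem 1.** Let $p=L\mu$ with $\mu(\succ)>0$ for every $\succ\,\in\mathcal L$. Then there is $\bar\lambda\in(0,1]$ such that $p\in\mathrm{CNL}(\lambda)$ for every $\lambda\in(0,\bar\lambda)$, using $n!$ nests all equal to $X$.

## 3. A uniform estimate, and why the scale is $\sqrt\lambda$

**Lemma 2.** For $\lambda\in(0,1]$ put $\eta=n^\lambda e^{n\sqrt\lambda}$ and $\delta(\lambda)=\eta-1+n e^{-1/\sqrt\lambda}$. Then for every $\nu\in\Delta$ with positive entries and all $x\in A\in\mathcal A$,
$$|F_\lambda(\nu)(x,A)-(L\nu)(x,A)|\le\delta(\lambda).\tag{4}$$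
The function $\delta$ is increasing and $\delta(\lambda)\to0$ as $\lambda\to0$.

**Step 1: the weights $T_\succ(A)$ are nearly equal.** This step shows that drawing $\succ$ with probability proportional to $\nu(\succ)T_\succ(A)$ is almost drawing from $\nu$. Fix $\succ$ and $A$, and let $t$ be the $\succ$-best element of $A$. Keeping only the term of $t$ in the sum gives $T_\succ(A)\ge e^{-\sqrt\lambda\,r_\succ(t)}\ge e^{-n\sqrt\lambda}$. Each of the at most $n$ terms is at most $1$, so $T_\succ(A)\le n^\lambda$. The average $G(A)=\sum_\succ\nu(\succ)T_\succ(A)$ lies in the same interval $[e^{-n\sqrt\lambda},n^\lambda]$. Hence $T_\succ(A)/G(A)\in[\eta^{-1},\eta]$, and since $\eta\ge1$ we have $1-\eta^{-1}\le\eta-1$, so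
$$\Big|\frac{T_\succ(A)}{G(A)}-1\Big|\le\eta-1.$$

**Step 2: the logit rule is nearly deterministic.** This step compares $c_\succ(\cdot,A)$ with the choice of $t$. Every other element of $A$ has rank at least $r_\succ(t)+1$. Therefore
$$1\ge c_\succ(t,A)\ge\frac1{1+ne^{-1/\sqrt\lambda}}\ge1-ne^{-1/\sqrt\lambda}.$$
The remaining $c_\succ(x,A)$ sum to at most $ne^{-1/\sqrt\lambda}$, so $|c_\succ(x,A)-\mathbf 1[x=t]|\le ne^{-1/\sqrt\lambda}$ for all $x\in A$.

**Step 3: combining.** This step adds the two errors. Write $t_\succ$ for the $\succ$-best element of $A$. Then $(L\nu)(x,A)=\sum_\succ\nu(\succ)\mathbf 1[x=t_\succ]$, and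
$$F_\lambda(\nu)(x,A)-(L\nu)(x,A)=\sum_\succ\nu(\succ)\Big(\frac{T_\succ(A)}{G(A)}-1\Big)c_\succ(x,A)+\sum_\succ\nu(\succ)\big(c_\succ(x,A)-\mathbf 1[x=t_\succ]\big).$$
The first sum is at most $\eta-1$ in absolute value because $0\le c_\succ\le1$, and the second is at most $ne^{-1/\sqrt\lambda}$. This is (4). Each of $n^\lambda$, $e^{n\sqrt\lambda}$ and $e^{-1/\sqrt\lambda}$ is nondecreasing in $\lambda$, the last two strictly; and $\eta\to1$, $e^{-1/\sqrt\lambda}\to0$ as $\lambda\to0$. This proves Lemma 2.

**Remark (the scale).** Suppose we had used weights $\nu(\succ)e^{-s\,r_\succ(x)}$ with some $s=s(\lambda)$. The inner logit would have ratios $e^{-s/\lambda}$ per rank, and $T_\succ(A)$ would lie in $[e^{-ns},n^\lambda]$. With $s=1$ the inner rule concentrates, but $T_\succ(A)\to e^{-r_\succ(t)}$, which for $n\ge3$ and $|A|=2$ depends on $\succ$ and distorts the draw. With $s=\lambda$ we have $T_\succ(A)\to1$, but the inner ratios stay at $e^{-1}$ and the rule does not concentrate. We need $s/\lambda\to\infty$ and $s\to0$ together, and $s=\sqrt\lambda$ does this.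

## 4. From an approximation to an exact representation

A sensible first attempt is to take $\nu=\mu$ and let $\lambda\to0$. By (4), $F_\lambda(\mu)\to L\mu=p$. But $\lambda=0$ is not an admissible parameter, and for fixed $\lambda>0$ we already saw with two alternatives that $F_\lambda(\mu)\ne p$ unless $\mu(ab)=\frac12$. One might hope that the class of RU-CNLs is closed, so that the limit stays inside. It is not: Section 7 exhibits, for every $n\ge3$, a RUM with positive choice probabilities that is a limit of RU-CNLs but is not one. An argument from density alone therefore cannot succeed, and full support must be used.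

The two-alternative case suggests correcting $\nu$: keep $\lambda$ fixed and solve $F_\lambda(\nu)=p$. By (4) the map $\nu\mapsto F_\lambda(\nu)$ is uniformly close to the linear map $\nu\mapsto L\nu$, and $L\nu=p$ has the solution $\mu$, which by full support is in the interior of the simplex. Can a solution persist under a small continuous perturbation? In general it need not, when the target has higher dimension than the domain. The map $[-1,1]\to\mathbb R^2$, $h\mapsto(h,\varepsilon)$ is within $\varepsilon$ of $h\mapsto(h,0)$, yet it misses the origin. This is our danger: for $n=3$ the simplex $\Delta$ has dimension $5$ while $D=12$.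

Two facts remove it. The values $F_\lambda(\nu)$ cannot wander in all of $\mathbb R^D$, because each $F_\lambda(\nu)$ is itself a RUM; so $F_\lambda(\nu)-p$ lies in the linear space spanned by differences of RUMs. And once domain and target have equal dimension, closeness to the identity is enough, by Brouwer: a continuous map $\Phi$ from a closed ball of radius $\rho$ in a finite-dimensional Euclidean space $V$ to $V$, with $|\Phi(h)-h|\le\rho$ throughout, has a zero, because $h\mapsto h-\Phi(h)$ maps the ball into itself. No derivative of $F_\lambda$ is needed. The next section proves the first fact and the one after it carries out the argument.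

## 5. Stable mixing: an RU-CNL is a full-support RUM

That an RU-CNL is a RUM is the first given fact. We prove it, since the proof yields full support as well, which we need in Section 7.

**The textbook fact.** For $\beta\in(0,1)$ there is a random variable $T>0$, the positive $\beta$-stable law (Feller, *An Introduction to Probability Theory and Its Applications*, Vol. II, XIII.6), with
$$\mathbb E\,e^{-sT}=e^{-s^\beta}\ (s\ge0),\qquad \mathbb E\big[Te^{-sT}\big]=\beta s^{\beta-1}e^{-s^\beta}\ (s>0).\tag{5}$$
The second identity is the first differentiated; this is allowed since $Te^{-sT}$ is bounded, uniformly for $s$ in compact subsets of $(0,\infty)$. For $\beta=1$ both hold with $T\equiv1$.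

**Example ($\beta=\frac12$).** Let $N$ be standard normal and $T=1/(2N^2)$. For $a>0$ and $b\ge0$ put $I(b)=\int_0^\infty e^{-a^2z^2-b^2/z^2}dz$. For $b>0$ the substitution $z=b/(ay)$ gives $I'(b)=-\int_0^\infty\frac{2b}{z^2}e^{-a^2z^2-b^2/z^2}dz=-2aI(b)$. By continuity at $0$, $I(b)=\frac{\sqrt\pi}{2a}e^{-2ab}$. With $a^2=\frac12$ and $b^2=\frac s2$ this yields $\mathbb Ee^{-sT}=\frac2{\sqrt{2\pi}}I(b)=e^{-\sqrt s}$.

**Lemma 3.** Every $p\in\mathrm{CNL}(\lambda)$ with $\lambda\in(0,1]$ is a RUM with full support.

**Step 1: random utilities.** This step constructs a random order. Let $p$ be given by (2) with vectors $w^1,\dots,w^K$. Take independent $Z_1,\dots,Z_K$, each positive $\lambda$-stable ($\equiv1$ if $\lambda=1$), and independent standard exponentials $\xi_{kx}$, independent of the $Z_k$. Put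
$$V_x=\max_{k:\,w^k_x>0}w^k_x\,(Z_k/\xi_{kx})^\lambda.$$
For $v>0$, the inequality $w_x^k(Z_k/\xi_{kx})^\lambda\le v$ means $\xi_{kx}\ge Z_k(w_x^k)^{1/\lambda}v^{-1/\lambda}$. So conditionally on $Z=(Z_k)_k$ the $V_x$ are independent with distribution functions
$$F_x(v)=\exp\Big(-\sum_kZ_k(w_x^k)^{1/\lambda}v^{-1/\lambda}\Big),\quad f_x(v)=F_x(v)\sum_k\frac1\lambda Z_k(w_x^k)^{1/\lambda}v^{-1/\lambda-1}.$$
Since some $w_x^k>0$ and $Z_k>0$, the density $f_x$ is strictly positive on $(0,\infty)$. Hence ties have probability $0$, and every strict order of $(V_x)_{x\in X}$ has positive probability.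

**Step 2: choice probabilities.** This step checks that the random order generates $p$. Fix $x\in A$ and put $s_k=S_k(A)v^{-1/\lambda}$, so that $\prod_{y\in A}F_y(v)=\prod_le^{-Z_ls_l}$. By conditioning on $Z$ and Tonelli,
$$P\big(V_x=\max_{y\in A}V_y\big)=\int_0^\infty\mathbb E\Big[f_x(v)\prod_{y\in A\setminus\{x\}}F_y(v)\Big]dv=\int_0^\infty\mathbb E\Big[\sum_k\frac1\lambda Z_k(w^k_x)^{1/\lambda}v^{-1/\lambda-1}\prod_le^{-Z_ls_l}\Big]dv.$$
Only $k$ with $w_x^k>0$ contribute, and for them $s_k>0$. By independence and (5) with $\beta=\lambda$, $\mathbb E[Z_ke^{-Z_ks_k}]=\lambda s_k^{\lambda-1}e^{-s_k^\lambda}$, and for $l\ne k$, $\mathbb E[e^{-Z_ls_l}]=e^{-s_l^\lambda}$. So the integral equals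
$$\int_0^\infty\sum_k(w_x^k)^{1/\lambda}v^{-1/\lambda-1}s_k^{\lambda-1}e^{-\sum_ls_l^\lambda}\,dv.$$
Now $s_l^\lambda=S_l(A)^\lambda/v$ and $s_k^{\lambda-1}=S_k(A)^{\lambda-1}v^{-1+1/\lambda}$, so the powers of $v$ combine to $v^{-2}$. The substitution $t=1/v$ gives
$$\int_0^\infty q(x,A)v^{-2}e^{-G(A)/v}dv=q(x,A)\int_0^\infty e^{-G(A)t}dt=\frac{q(x,A)}{G(A)}=p(x,A).$$
The law of the decreasing order of $(V_x)$ is therefore a full-support distribution $\mu$ with $L\mu=p$. This proves Lemma 3.

## 6. Brouwer in the space of differences: proof of Theorem 1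

**Step 1: the right space and a linear choice of representations.** This step sets up a domain and target of equal dimension. Let $H=\{z\in\mathbb R^{\mathcal L}:\sum_\succ z(\succ)=0\}$ and $V=L(H)\subseteq\mathbb R^D$. If $p_1=L\mu_1$ and $p_2=L\mu_2$ are RUMs, then $\mu_1-\mu_2\in H$, so $p_1-p_2\in V$. The map $L:H\to V$ is onto, so we can choose a linear $R:V\to H$ with $LR=\mathrm{id}_V$ (send each vector of a basis of $V$ to one preimage). When $L$ is not injective, as for $n=4$, $R$ is the choice among representations announced in Section 2.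

**Step 2: room around $\mu$.** This is where full support is used. All entries of $\mu$ are positive and $R$ is continuous, so there is $\rho>0$ such that $\mu+Rh$ has all entries positive whenever $h\in V$, $|h|\le\rho$. Since $Rh\in H$, the entries of $\mu+Rh$ sum to $1$, so $\mu+Rh\in\Delta$. Moreover $L(\mu+Rh)=p+h$.

**Step 3: a self-map of the ball.** This step applies Brouwer. For $h\in V$ with $|h|\le\rho$ put
$$\Phi(h)=F_\lambda(\mu+Rh)-p.$$
By (1) it is continuous in $h$. By Lemma 3, $F_\lambda(\mu+Rh)$ is a RUM, so $\Phi(h)\in V$. Since each of the $D$ coordinates satisfies (4),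
$$|\Phi(h)-h|=|F_\lambda(\mu+Rh)-L(\mu+Rh)|\le\sqrt D\,\delta(\lambda).$$
If $\sqrt D\,\delta(\lambda)\le\rho$, then $h\mapsto h-\Phi(h)$ is a continuous map of the closed $\rho$-ball of $V$ into itself. By Brouwer's theorem it has a fixed point $h^*$, that is, $\Phi(h^*)=0$, so
$$p=F_\lambda(\mu+Rh^*).$$

**Step 4: all small $\lambda$.** This step finds $\bar\lambda$. By Lemma 2, $\delta$ is increasing with limit $0$ at $0$, so there is $\bar\lambda\in(0,1]$ with $\sqrt D\,\delta(\lambda)\le\rho$ for all $\lambda\in(0,\bar\lambda)$. For each such $\lambda$, $p=F_\lambda(\mu+Rh^*)$ for some $h^*$ depending on $\lambda$, and this is a cross-nested logit with parameter $\lambda$ and $n!$ nests all equal to $X$. This proves Theorem 1, so the statement posed in Section 2 is true.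

**Remark.** After labeling $X$ as $\{1,\dots,n\}$, the map $R$ depends only on $n$. Let $n\ge2$ and let $\|R\|$ be its norm from the Euclidean to the sup norm. If $\min\mu\ge m>0$, one may take $\rho=m/(2\|R\|)$, since then the entries of $Rh$ are at most $m/2$ in absolute value. So $\bar\lambda$ can be bounded below in terms of $n$ and $m$ only; for $n=1$ there is nothing to solve.

## 7. Strict Block–Marschak inequalities

We can now say exactly which stochastic choice functions are RU-CNLs. For a stochastic choice function $p$ and $x\in A\in\mathcal A$ define the Block–Marschak sum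
$$M(x,A)=\sum_{B\supseteq A}(-1)^{|B\setminus A|}p(x,B).$$
For $n=3$ we have $M(y,\{y,z\})=p(y,\{y,z\})-p(y,X)$, the quantity in the first example of Section 2.

**Theorem 4.** For a stochastic choice function $p>0$ the following are equivalent.

(a) $p$ is an RU-CNL.

(b) $p$ is a full-support RUM.

(c) All Block–Marschak sums are strictly positive: $M(x,A)>0$ for all $x\in A\in\mathcal A$.

In particular, full support cannot be dropped in Theorem 1. For every $n\ge3$, let $p^\circ$ be generated by the uniform distribution on the $n$ rotations $(i,i+1,\dots,n,1,\dots,i-1)$ of $X=\{1,\dots,n\}$. Then $p^\circ>0$ is a RUM but not an RU-CNL.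

The implication (b)⇒(a) is Theorem 1, and (a)⇒(b) is Lemma 3. It remains to treat (c) and the example.

**Step 1: (b)⇒(c).** This step interprets $M(x,A)$ as a probability. Let $p=L\mu$ with $\mu>0$ everywhere. For $B=A\cup S$ with $S\subseteq X\setminus A$, $p(x,B)$ is the probability that $x$ beats all of $A\setminus\{x\}$ and all of $S$. Inclusion–exclusion over the events $\{x\succ y\}$, $y\notin A$, gives
$$M(x,A)=\mu\big(\{\succ:\ y\succ x\ \forall y\notin A,\ \ x\succ z\ \forall z\in A\setminus\{x\}\}\big).$$
Some order lists $X\setminus A$ first, then $x$, then $A\setminus\{x\}$, so this is positive.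

**Step 2: a flow identity.** This step, following Falmagne, prepares (c)⇒(b). For nonempty $A\ne X$ we claim
$$\sum_{y\notin A}M(y,A\cup\{y\})=\sum_{x\in A}M(x,A).\tag{6}$$
Indeed, for $B\supseteq A\cup\{y\}$ the sign in $M(y,A\cup\{y\})$ is $(-1)^{|B\setminus A|-1}$. Collecting the terms by $B$,
$$\sum_{y\notin A}M(y,A\cup\{y\})=-\sum_{B\supsetneq A}(-1)^{|B\setminus A|}\sum_{y\in B\setminus A}p(y,B)=-\sum_{B\supseteq A}(-1)^{|B\setminus A|}\Big(1-\sum_{x\in A}p(x,B)\Big).$$
The term $B=A$ may be added because it is $0$. Since $A\ne X$, $\sum_{B\supseteq A}(-1)^{|B\setminus A|}=0$, and what remains is $\sum_{x\in A}M(x,A)$. Also $\sum_xM(x,X)=\sum_xp(x,X)=1$.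

**Step 3: (c)⇒(b) by a removal chain.** This step builds a representing distribution. Assume all $M(x,A)>0$. Start a Markov chain at the set $X$. From a nonempty state $A$ remove $x\in A$ with probability $M(x,A)/\sum_{z\in A}M(z,A)$. We claim that $A$ is visited with probability $\sum_{z\in A}M(z,A)$. For $A=X$ both numbers are $1$. If the claim holds for all larger sets, then for $y\notin A$ the chain visits $A\cup\{y\}$ and removes $y$ there with probability $M(y,A\cup\{y\})$. The chain reaches $A$ through exactly one such $y$, so $A$ is visited with probability $\sum_{y\notin A}M(y,A\cup\{y\})$, and (6) gives the claim. Consequently $x$ is removed from $A$ with probability $M(x,A)$.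

Let $\mu$ be the law of the order of removal, first removed being best. Every order has positive probability, being a product of positive transition probabilities. An element $x$ is best in $A$ exactly when the state $B$ from which $x$ is removed contains $A$. Hence
$$\mu(x\text{ best in }A)=\sum_{B\supseteq A}M(x,B)=\sum_{C\supseteq A}p(x,C)\sum_{A\subseteq B\subseteq C}(-1)^{|C\setminus B|}=p(x,A),$$
because the inner sum is $1$ if $C=A$ and $0$ otherwise. So $p=L\mu$ with full support.

**Step 4: the rotations.** This step shows that $p^\circ$ is not an RU-CNL. We have $p^\circ(x,A)\ge\frac1n$, since some rotation starts with $x$. Restricted to $\{1,2,3\}$, the rotation starting with $2$ gives $231$, that starting with $3$ gives $312$, and all others give $123$. In particular none gives $132$. For any $\mu$ with $L\mu=p^\circ$, $3$ is best in $\{2,3\}$ but not in $\{1,2,3\}$ exactly when $1\succ3\succ2$, so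
$$\mu(1\succ3\succ2)=p^\circ(3,\{2,3\})-p^\circ(3,\{1,2,3\}).$$
The right side depends only on $p^\circ$. Computed with the uniform distribution on rotations it is $0$. So no representing $\mu$ has full support, and by (a)⇒(b) $p^\circ$ is not an RU-CNL. This proves Theorem 4.

This is the example promised in Section 4. The mixtures $(1-\frac1m)p^\circ+\frac1mL(\text{uniform on }\mathcal L)$ are full-support RUMs, hence RU-CNLs, and they converge to $p^\circ$.

## 8. Which parameters $\lambda$ are admissible

**Theorem 5.** For a full-support RUM $p$ let $\Lambda(p)=\{\lambda\in(0,1]:p\in\mathrm{CNL}(\lambda)\}$.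

(i) $\Lambda(p)=(0,\lambda^*(p)]$ for some $\lambda^*(p)\in(0,1]$, and for each $\lambda\in\Lambda(p)$ at most $n2^{n-1}$ nests suffice.

(ii) $\lambda^*$ is upper semicontinuous, and $\lambda^*(p)=1$ iff $p$ is a Luce (multinomial logit) rule.

(iii) If $n\ge3$, then $\inf_p\lambda^*(p)=0$: no $\lambda_0>0$ serves all full-support RUMs. If $n\le2$, $\lambda^*\equiv1$.

The plan is to encode $\mathrm{CNL}(\lambda)$ by a closed convex cone $C_\lambda$, show that $C_\lambda$ grows as $\lambda$ decreases, and show that limits of parameters and choice functions can be taken as long as $\lambda$ stays away from $0$.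

**Step 1: a closed cone.** This step turns membership in $\mathrm{CNL}(\lambda)$ into a statement about a cone. For $w\in\mathbb R_+^X$ and $S_A=\sum_{y\in A}w_y^{1/\lambda}$ let
$$\phi_\lambda(w)=\big(w_x^{1/\lambda}S_A^{\lambda-1}\big)_{x\in A\in\mathcal A}\in\mathbb R^D\qquad(\text{entry }0\text{ if }S_A=0),$$
the vector $q_k$ contributed by one nest. For instance $\phi_\lambda(w)(x,\{x\})=w_x$. Let $\Delta_X$ be the unit simplex of $\mathbb R^X$. We use three properties.

1. $\phi_\lambda(tw)=t\phi_\lambda(w)$ for $t\ge0$, because $t^{1/\lambda}(t^{1/\lambda})^{\lambda-1}=t$ for $t>0$, and the case $t=0$ is immediate.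
2. $\phi_\lambda(w)$ is jointly continuous on $(0,1]\times\Delta_X$. Only points with $S_A=0$ need checking, and near them $0\le\phi_\lambda(w)(x,A)\le S_A^\lambda=\|w_A\|_{1/\lambda}\le\|w_A\|_1$, which tends to $0$.
3. For $w\in\Delta_X$, $\sum_x\phi_\lambda(w)(x,X)=S_X^\lambda=\|w\|_{1/\lambda}\ge n^{\lambda-1}\ge\frac1n$, by the power-mean inequality.

Let $C_\lambda$ be the convex cone generated by $\phi_\lambda(\Delta_X)$. The convex hull $Q$ of $\phi_\lambda(\Delta_X)$ is compact, and by property 3 it does not contain $0$. If $t_mv_m\to y$ with $t_m\ge0$, $v_m\in Q$, then $|v_m|$ is bounded away from $0$, so $t_m$ is bounded, and along a subsequence $t_m\to t$, $v_m\to v\in Q$ and $y=tv$. So $C_\lambda$ is closed. By Carathéodory's theorem for cones, each element of $C_\lambda$ is $\sum_{k\le D}t_k\phi_\lambda(w^k)$ with $t_k\ge0$, $w^k\in\Delta_X$.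

We claim that for a stochastic choice function $p$
$$p\in\mathrm{CNL}(\lambda)\iff\text{there is }G:\mathcal A\to(0,\infty)\text{ with }(p(x,A)G(A))_{x\in A}\in C_\lambda.\tag{7}$$
If $p\in\mathrm{CNL}(\lambda)$, then $q=pG$ in (2) is a sum of vectors $\phi_\lambda(w^k)$, which lie in $C_\lambda$ by homogeneity, and $G>0$. Conversely, let $q=pG=\sum_{k\le D}t_k\phi_\lambda(w^k)=\sum_{k\le D}\phi_\lambda(t_kw^k)$. Then $\sum_{x\in A}q(x,A)=G(A)$, and $\sum_kt_kw^k_x=q(x,\{x\})=G(\{x\})>0$, so (2) holds with the vectors $t_kw^k$. In particular at most $D=n2^{n-1}$ nests suffice.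

**Step 2: monotonicity.** This step shows that $\lambda'<\lambda\le1$ implies $C_\lambda\subseteq C_{\lambda'}$, hence by (7) $\mathrm{CNL}(\lambda)\subseteq\mathrm{CNL}(\lambda')$. It suffices to show $\phi_\lambda(w)\in C_{\lambda'}$ for $w\in\Delta_X$.

If $\lambda=1$, then $\phi_1(w)(x,A)=w_x$. With $e_y$ the unit vectors, $\phi_{\lambda'}(e_y)(x,A)=\mathbf 1[x=y]$. So $\phi_1(w)=\sum_yw_y\phi_{\lambda'}(e_y)\in C_{\lambda'}$.

If $\lambda<1$, we exhibit a positive multiple of $\phi_\lambda(w)$ as an average of vectors in $C_{\lambda'}$. Put $\beta=\lambda'/\lambda$ and $\gamma=\lambda'$, so $0<\gamma<\beta<1$. Let $T_y$ ($y\in X$) be i.i.d. positive $\beta$-stable, $W_y=w_yT_y^{\lambda'}$ and $a_y=w_y^{1/\lambda'}$. Then $W_y^{1/\lambda'}=a_yT_y$ and $a_y^\beta=w_y^{1/\lambda}$. Fix $x\in A$. If $w_x=0$, the $(x,A)$ entries of $\phi_{\lambda'}(W)$ and $\phi_\lambda(w)$ vanish. Let $w_x>0$ and $b=\sum_{y\in A}a_y^\beta$. From $s^{\gamma-1}=\Gamma(1-\gamma)^{-1}\int_0^\infty t^{-\gamma}e^{-ts}dt$ and Tonelli,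
$$\mathbb E\,\phi_{\lambda'}(W)(x,A)=\mathbb E\Big[a_xT_x\Big(\sum_{y\in A}a_yT_y\Big)^{\gamma-1}\Big]=\frac1{\Gamma(1-\gamma)}\int_0^\infty t^{-\gamma}\,\mathbb E\Big[a_xT_xe^{-t\sum_{y\in A}a_yT_y}\Big]dt.$$
By independence and (5), the inner expectation is $a_x\beta(ta_x)^{\beta-1}e^{-(ta_x)^\beta}\prod_{y\in A\setminus\{x\}}e^{-(ta_y)^\beta}=a_x^\beta\,\beta t^{\beta-1}e^{-t^\beta b}$. With $v=t^\beta$ the integral becomes
$$\frac{a_x^\beta}{\Gamma(1-\gamma)}\int_0^\infty v^{-\gamma/\beta}e^{-vb}dv=\frac{\Gamma(1-\gamma/\beta)}{\Gamma(1-\gamma)}a_x^\beta b^{\gamma/\beta-1}=\frac{\Gamma(1-\lambda)}{\Gamma(1-\lambda')}\,\phi_\lambda(w)(x,A),$$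
since $\gamma/\beta=\lambda$, $a_x^\beta=w_x^{1/\lambda}$ and $b=\sum_{y\in A}w_y^{1/\lambda}$. The constant is positive and the same for all $(x,A)$. The random vector $\phi_{\lambda'}(W)$ lies in $C_{\lambda'}$ by homogeneity and is integrable. Its expectation lies in $C_{\lambda'}$: otherwise a linear functional that is nonnegative on the closed convex cone $C_{\lambda'}$ and negative at the expectation would have a nonnegative random value with negative mean. Hence $\phi_\lambda(w)\in C_{\lambda'}$.

**Step 3: closedness.** This step shows: if $p_m\in\mathrm{CNL}(\lambda_m)$, $\lambda_m\to\lambda\in(0,1]$, and $p_m\to p$ with $p>0$ a stochastic choice function, then $p\in\mathrm{CNL}(\lambda)$. By (7) and scaling, choose $G_m$ with $G_m(X)=1$ and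
$$q_m=p_mG_m=\sum_{k\le D}t_k^m\phi_{\lambda_m}(w^{k,m}),\qquad w^{k,m}\in\Delta_X.$$
By property 3, $1=\sum_xq_m(x,X)\ge\frac1n\sum_kt_k^m$, so $t_k^m\le n$. Along a subsequence $t_k^m\to t_k$ and $w^{k,m}\to w^k$ for all $k$. By property 2, $q_m\to q=\sum_kt_k\phi_\lambda(w^k)\in C_\lambda$. Then $G_m(A)=\sum_{x\in A}q_m(x,A)$ converges to some $G(A)$, and $q=pG$. Finally $G>0$: for $x\in A$, (3) gives
$$G_m(A)\ge q_m(x,A)\ge q_m(x,X)=p_m(x,X)\to p(x,X)>0.$$
So (7) applies and $p\in\mathrm{CNL}(\lambda)$.

**Step 4: (i).** This step reads off the shape of $\Lambda(p)$. It is nonempty by Theorem 1, closed downward by Step 2, and closed in $(0,1]$ by Step 3 with $p_m=p$. So it is $(0,\lambda^*(p)]$. The bound on the number of nests comes from (7).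

**Step 5: (ii).** This step treats limits and the value $1$. Let $p_m\to p$ be full-support RUMs with $p$ full-support, and suppose $\lambda^*(p_m)\ge c>0$ along a subsequence. By (i), $p_m\in\mathrm{CNL}(c)$ along it, so $p\in\mathrm{CNL}(c)$ by Step 3 and $\lambda^*(p)\ge c$. Hence $\limsup_m\lambda^*(p_m)\le\lambda^*(p)$. Next, $\lambda^*(p)=1$ means $p\in\mathrm{CNL}(1)$. For $\lambda=1$, (2) reads $p(x,A)=u(x)/\sum_{y\in A}u(y)$ with $u=\sum_kw^k$, and conversely every such rule is of the form (2) with the single vector $w^1=u$. These are the Luce rules.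

**Step 6: (iii).** This step uses the rotations. Let $n\ge3$ and let $p_m\to p^\circ$ be full-support RUMs, for instance the mixtures at the end of Section 7. If $\lambda^*(p_m)\ge c>0$ for infinitely many $m$, then $p_m\in\mathrm{CNL}(c)$ for these $m$ and Step 3 gives $p^\circ\in\mathrm{CNL}(c)$, contradicting Theorem 4. So $\lambda^*(p_m)\to0$. If $n\le2$, every positive $p$ is Luce with $u(x)=p(x,X)$, so $\lambda^*\equiv1$ by (ii). This proves Theorem 5.

## 9. Pairwise distinct nests are not enough

The representation in Theorem 1 repeats the nest $X$ many times. The last result shows that if nests had to be pairwise distinct, the density result (Fosgerau, McFadden and Bierlaire, 2013) would fail for $n\ge4$. The idea is to choose a RUM with several exact equalities $p(x,A)=p(x,B)$, $A\subsetneq B$, since inequality (3) makes such equalities very restrictive for every single nest.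

**Proposition 6.** Let $X=\{1,\dots,n\}$, $n\ge4$. Let $p^\bullet$ be generated by the uniform distribution on the $n$ orders $(i,i+1,\dots,n-1,1,\dots,i-1,n)$ for $i=1,\dots,n-1$, and $(n,1,2,\dots,n-1)$. Then $p^\bullet$ is not a limit of cross-nested logits with parameters in $(0,1]$ and pairwise distinct nests. Hence with distinct nests the density result fails, and so does the conclusion of Theorem 1 for all full-support RUMs close to $p^\bullet$.

For $n=4$ the orders are $1234$, $2314$, $3124$, $4123$. Every element is first in exactly one order, so $p^\bullet>0$ and $p^\bullet(i,X)=\frac1n$ for all $i$.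

Suppose $p_m\to p^\bullet$ with representations (2) with $\lambda=\lambda_m\in(0,1]$ and distinct nests. Rescale the weights so that $G(X)=1$. Since the nests are distinct we may index them by nonempty $E\subseteq X$: $w^E_x>0$ iff $x\in E$ when the nest $E$ is used, and $w^E=0$ if not. We write $S_E$, $q_E$, suppressing $m$; all limits and $o(1)$ are for $m\to\infty$. By (3), all $S_E(A)^\lambda$ and $q_E(x,A)$ lie in $[0,G(A)]\subseteq[0,1]$.

**Step 1: equalities pass to each nest.** This step proves: *if $x\in A\subseteq B$ and $p^\bullet(x,A)=p^\bullet(x,B)$, then for every $E$*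
$$S_E(B)^\lambda-S_E(A)^\lambda\to0,\qquad q_E(x,A)-q_E(x,B)\to0.\tag{8}$$
By (3), $p_m(x,B)=q(x,B)/G(B)\le q(x,A)/G(B)=p_m(x,A)\,G(A)/G(B)$. So $1\ge G(A)/G(B)\ge p_m(x,B)/p_m(x,A)\to1$. As $G\le1$, $G(B)-G(A)\to0$. Then $q(x,A)-q(x,B)=p_m(x,A)G(A)-p_m(x,B)G(B)\to0$. Both $G(B)-G(A)$ and $q(x,A)-q(x,B)$ are sums over $E$ of the differences in (8), which are nonnegative by (3). So each tends to $0$.

**Step 2: nests missing some $j\le n-1$.** This step shows that such a nest $E$ satisfies $q_E(i,X)\to0$ for all $i\le n-1$. If $n\in A$ and $|A|\ge2$, then $n$ is best in $A$ only under the last order, so $p^\bullet(n,A)=\frac1n$. Hence (8) applies to $x=n$, $A=\{j,n\}$, $B=X$. Since $j\notin E$, $S_E(\{j,n\})^\lambda=q_E(n,\{j,n\})=w_n^E$. Thus $S_E(X)^\lambda-w^E_n\to0$ and $q_E(n,X)-w^E_n\to0$, and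
$$\sum_{i\ne n}q_E(i,X)=S_E(X)^\lambda-q_E(n,X)\to0.$$

**Step 3: the nests $X$ and $X\setminus\{n\}$.** These are the only nests not covered by Step 2. This step shows, for each of them, that $q_E(i,X)\,q_E(j,X)\to0$ for $i\ne j$ in $\{1,2,3\}$. This is trivial for those $m$ with $w^E=0$; for the others put
$$s=S_E(\{1,2,3\})^\lambda\in(0,1],\qquad r_i=\frac{(w^E_i)^{1/\lambda}}{S_E(\{1,2,3\})}\ (i\le3),\qquad r_1+r_2+r_3=1.$$
As $n-1\ge3$, only the orders $123,231,312$ occur on $\{1,2,3\}$ under $p^\bullet$. Hence
$$p^\bullet(1,\{1,3\})=p^\bullet(1,\{1,2,3\}),\quad p^\bullet(2,\{1,2\})=p^\bullet(2,\{1,2,3\}),\quad p^\bullet(3,\{2,3\})=p^\bullet(3,\{1,2,3\}),$$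
because the differences are the probabilities of $213$, $321$, $132$ respectively, all $0$. By (8) for the first equality, $S_E(\{1,3\})^\lambda=s+o(1)$. Also $q_E(1,\{1,3\})=\frac{r_1}{r_1+r_3}S_E(\{1,3\})^\lambda$ and $q_E(1,\{1,2,3\})=r_1s$, so
$$o(1)=q_E(1,\{1,3\})-q_E(1,\{1,2,3\})=s\,r_1\Big(\frac1{r_1+r_3}-1\Big)+o(1)=\frac{s\,r_1r_2}{r_1+r_3}+o(1).$$
Since $r_1+r_3\le1$, $s\,r_1r_2\to0$. The second equality gives in the same way $s\,r_2r_3/(r_1+r_2)\to0$, so $s\,r_2r_3\to0$. The third gives $s\,r_3r_1/(r_2+r_3)\to0$, so $s\,r_3r_1\to0$. By (3), $q_E(i,X)\le q_E(i,\{1,2,3\})=s\,r_i$, hence $q_E(i,X)q_E(j,X)\le s^2r_ir_j\le s\,r_ir_j\to0$.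

**Step 4: contradiction by counting.** This step compares three elements with two nests. Along a subsequence all $q_E(i,X)$ converge. For each of the two sets $E=X$ and $E=X\setminus\{n\}$, Step 3 allows at most one $i\in\{1,2,3\}$ with a nonzero limit. For all other $E$ the limits are $0$ for $i\in\{1,2,3\}$, by Step 2. So for some $i\in\{1,2,3\}$ every limit is $0$, and since $G(X)=1$,
$$p_m(i,X)=\sum_Eq_E(i,X)\to0,$$
contradicting $p_m(i,X)\to p^\bullet(i,X)=\frac1n$.

**Step 5: the consequences.** This step derives the last sentence of the proposition. By Steps 1–4 some neighborhood of $p^\bullet$ contains no cross-nested logit with $\lambda\le1$ and distinct nests. As $p^\bullet$ is a RUM, density fails under that reading. The neighborhood contains full-support RUMs, for example mixtures of $p^\bullet$ with a small share of $L(\text{uniform on }\mathcal L)$, and none of the full-support RUMs in it has a representation with distinct nests and $\lambda\in(0,1]$. By Theorem 1, each of them does have one with $n!$ copies of the nest $X$. This proves Proposition 6.
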